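# Involution matchings of the full transformation semigroup

## Inverses, matchings, kernels and transversals

Throughout, $X=X_n=\{0,1,\dots,n-1\}$ and $\mathcal T_n$ is the full transformation semigroup on $X$: all maps $X\to X$ under composition. We compose as $(ab)(x)=a(b(x))$. For small $n$ we write a map as the list of its values, so in $\mathcal T_3$ the symbol $[122]$ denotes the map $0\mapsto1$, $1\mapsto 2$, $2\mapsto2$.

**Definition (inverse).** For an element $a$ of a semigroup $S$, the set of inverses of $a$ is
$$V(a)=\{b\in S:\ aba=a,\ bab=b\}.$$
The semigroup is regular exactly when every $V(a)$ is nonempty. The relation $b\in V(a)$ is symmetric in $a$ and $b$, and $V(a)$ does not change if we compose maps in the other order, because $aba$ and $bab$ read the same backwards.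

*Example.* In $\mathcal T_3$ let $a=[122]$ and $b=[202]$. Then $aba(0)=ab(1)=a(0)=1$ and $aba(1)=aba(2)=ab(2)=a(2)=2$, so $aba=a$. Also $bab(0)=bab(2)=ba(2)=b(2)=2$ and $bab(1)=ba(0)=b(1)=0$, so $bab=b$. Thus $b\in V(a)$. Inverses are not unique: if $a,b$ are any two constant maps, then $aba=a$ and $bab=b$, so every constant map is an inverse of every constant map.

**Definition (permutation matching, involution matching).** Let $S$ be a finite regular semigroup. A permutation matching of $S$ is a permutation $\phi$ of $S$ with $\phi(a)\in V(a)$ for every $a\in S$. An involution matching is a permutation matching $\phi$ with $\phi^2=\mathrm{id}$. Fixed points are allowed: $\phi(a)=a$ is permitted exactly when $a\in V(a)$, that is, when $a^3=a$.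

*Example.* If $S$ is a finite group, then $V(a)=\{a^{-1}\}$, and $a\mapsto a^{-1}$ is the only permutation matching; it is an involution matching.

**Definition (kernel, image, rank, $\mathcal H$-class).** The kernel of $a\in\mathcal T_n$ is the partition of $X$ into the nonempty sets $a^{-1}(y)$, its image is $a(X)$, and its rank is $|a(X)|$, which is also the number of kernel blocks. We recall the textbook fact that two maps in $\mathcal T_n$ lie in the same class of Green's relation $\mathcal H$ if and only if they have the same kernel and the same image. So an $\mathcal H$-class is given by a pair $(K,I)$, where $K$ is a partition of $X$ into $r$ blocks and $I\subseteq X$ has $r$ points, and it contains $r!$ maps.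

*Example.* The maps in $\mathcal T_3$ with kernel $\{0\},\{1,2\}$ and image $\{1,2\}$ are $[122]$ and $[211]$.

**Definition (transversal).** Let $K$ be a partition of $X$ into $r$ blocks and let $I$ be an $r$-subset of $X$. We write $K\perp I$ if $I$ meets each block of $K$ exactly once. We put
$$T(K)=\{I:\ K\perp I\},\qquad T(I)=\{K:\ K\perp I\},\qquad \pi(K)=|T(K)|.$$
To choose a transversal is to choose one point in each block, so $\pi(K)$ is the product of the block sizes of $K$.

*Example.* Let $n=3$, $r=2$. Write $K_i$ for the partition into $\{i\}$ and the other two points, and $I_j=X\setminus\{j\}$. The set $I_j$ fails to be a transversal of $K_i$ exactly when it equals the two-point block, so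
$$K_i\perp I_j\iff i\ne j,$$
and $\pi(K_i)=2$.

## Involution matchings for every $n$: the statements

The problem comes from Peter M. Higgins, "Involution matchings, the semigroup of orientation-preserving and orientation-reversing mappings, and inverse covers of the full transformation semigroup", arXiv:1811.04472 (2018). It is given as known that $\mathcal T_n$ has a permutation matching for every $n$; the problem is to determine, for each $n\ge1$, whether $\mathcal T_n$ has an involution matching. In plain words: can we split all maps $X\to X$ into pairs of mutually inverse maps, together with some single maps that are inverses of themselves? The answer is yes, always.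

**Theorem 1.** For every $n\ge 1$, $\mathcal T_n$ has an involution matching. It can be chosen so that it maps each $\mathcal H$-class onto an $\mathcal H$-class.

**Theorem 2.** Let $a,b\in\mathcal T_n$. There is an involution matching $\phi$ of $\mathcal T_n$, mapping $\mathcal H$-classes onto $\mathcal H$-classes, with $\phi(a)=b$, if and only if $b\in V(a)$.

Both theorems restrict to every two-sided ideal $J$ of $\mathcal T_n$. If $a\in J$ and $b\in V(a)$ then $b=bab\in J$, so an involution matching of $\mathcal T_n$ maps $J$ into $J$, hence onto $J$. Moreover $J$ is a union of $\mathcal H$-classes of $\mathcal T_n$: if $a\in J$ and $a'$ has the same kernel and image as $a$, then $a'=xa$ for any map $x$ that sends $a(t)$ to $a'(t)$ for all $t\in X$, so $a'\in J$.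

## $\mathcal T_1$, $\mathcal T_2$ and $\mathcal T_3$ by hand

For $n=1$ there is one map. For $n=2$ there are two constants, the identity and the transposition; each satisfies $a^3=a$, so $\phi=\mathrm{id}$ is an involution matching.

For $n=3$ we go through the ranks. The three constants satisfy $a^3=a$; fix them. The six permutations are matched by $a\mapsto a^{-1}$. There remain the $18$ maps of rank $2$, in nine $\mathcal H$-classes of two maps each. Write $(i,j)$ for the class with kernel $K_i$ and image $I_j$.

If $i\neq j$, then $K_i\perp I_j$, so a map $a$ in the class $(i,j)$ is injective on its image $I_j$ and therefore permutes the two points of $I_j$. Hence $a^2$ is the identity on $I_j$, and $a^3=a$. These twelve maps may be fixed.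

If $i=j$, then $a$ is constant on its own image, so $a^2$ is constant and $a^3\ne a$. The six maps concerned are
$$(0,0):\ [122],[211];\qquad (1,1):\ [020],[202];\qquad (2,2):\ [001],[110].$$
They need partners. One checks as in the first example that
$$[122]\leftrightarrow[202],\qquad [211]\leftrightarrow[020]$$
are pairs of inverses. (For the second pair, with $a=[211]$, $b=[020]$: $aba(0)=ab(2)=a(0)=2$ and $aba(1)=aba(2)=ab(1)=a(2)=1$; $bab(0)=bab(2)=ba(0)=b(2)=0$ and $bab(1)=ba(2)=b(1)=2$.) This matches class $(0,0)$ with class $(1,1)$. For the class $(2,2)$ we use a class whose maps could have been fixed, namely $(0,1)=\{[022],[200]\}$: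
$$[001]\leftrightarrow[022],\qquad [110]\leftrightarrow[200].$$
For $a=[001]$, $b=[022]$: $aba(0)=aba(1)=ab(0)=a(0)=0$, $aba(2)=ab(1)=a(2)=1$, and $bab(0)=ba(0)=b(0)=0$, $bab(1)=bab(2)=ba(2)=b(1)=2$. For $a=[110]$, $b=[200]$: $aba(0)=aba(1)=ab(1)=a(0)=1$, $aba(2)=ab(0)=a(2)=0$, and $bab(0)=ba(2)=b(0)=2$, $bab(1)=bab(2)=ba(0)=b(1)=0$. All the other rank-$2$ maps lie in classes $(i,j)$ with $i\ne j$, and we fix them. So $\mathcal T_3$ has an involution matching.

Two things are visible here. Whole $\mathcal H$-classes were matched with whole $\mathcal H$-classes. And some classes can be matched with themselves while others cannot; the second kind had to borrow a partner of the first kind.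

## From maps to a graph on $\mathcal H$-classes

Fix the rank $r$, $1\le r\le n$. Let $P$ be the set of partitions of $X$ into $r$ blocks, $Q$ the set of $r$-subsets of $X$, and $\mathcal V=P\times Q$. For $v=(K,I)\in\mathcal V$ let $H_v$ be the set of maps with kernel $K$ and image $I$.

**Definition (the relation $\sim$, loop vertices, the graph $G$).** For $v=(K,I)$ and $u=(K',I')$ in $\mathcal V$, possibly equal, put
$$v\sim u\iff K\perp I'\ \text{ and }\ K'\perp I.$$
This relation is symmetric, and $v\sim v$ if and only if $K\perp I$. Let $L=\{v: v\sim v\}$ be the set of loop vertices and $N=\mathcal V\setminus L$. Let $G$ be the simple graph on $\mathcal V$ whose edges are the pairs $\{u,v\}$ with $u\neq v$ and $u\sim v$.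

*Example.* For $n=3$, $r=2$ we have $(i,j)\sim(k,l)$ if and only if $i\ne l$ and $k\ne j$. There are six loop vertices $(i,j)$, $i\ne j$, and $N=\{(0,0),(1,1),(2,2)\}$, which spans a triangle in $G$. For $r=1$ the only partition has one block and every one-point set is a transversal, so $N=\emptyset$; for $r=n$ there is a single vertex, and it is a loop vertex.

The next lemma says that $\sim$ records exactly when two $\mathcal H$-classes contain mutually inverse maps, and that then each map in one class has exactly one inverse in the other.

**Lemma 1.** (i) Let $v=(K,I)\sim u=(K',I')$. For $a\in H_v$ define $\theta_{v,u}(a)=b$ by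
$$b(x)=(a|_{I'})^{-1}(t),\quad\text{where } t \text{ is the unique element of } I \text{ in the } K'\text{-block of } x.$$
Then $\theta_{v,u}$ is a map $H_v\to H_u$, $\theta_{v,u}(a)\in V(a)$, and $\theta_{u,v}\theta_{v,u}=\mathrm{id}$.

(ii) If $b\in V(a)$, then $a$ and $b$ have the same rank. If moreover $a\in H_v$ and $b\in H_u$, then $v\sim u$ and $b=\theta_{v,u}(a)$.

**Proof of (i).** Since $I'$ meets each block of $K=\ker a$ once, $a|_{I'}:I'\to I$ is a bijection. Since $K'\perp I$, the point $t$ exists and is unique. So $b$ is well defined and constant on the blocks of $K'$. As $x$ runs over the blocks of $K'$, $t$ runs over the $r$ points of $I$, once each, so $b$ takes $r$ distinct values that fill $I'$. Thus $b$ has kernel $K'$ and image $I'$, that is, $b\in H_u$.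

Let $x\in X$. The point $a(x)$ lies in $I$, so it is itself the element of $I$ in its $K'$-block. Hence $b(a(x))=(a|_{I'})^{-1}(a(x))$, and applying $a$ gives $aba(x)=a(x)$. Next, with $t$ as in the definition, $ab(x)=t$, and $b(t)=b(x)$ because $t$ and $x$ are in the same $K'$-block. So $bab(x)=b(x)$. Hence $b\in V(a)$.

Finally, for $y\in I$ the point $t$ belonging to $y$ is $y$, so $b|_I=(a|_{I'})^{-1}$. By definition $\theta_{u,v}(b)$ sends $x$ to $(b|_I)^{-1}(t')=a(t')$, where $t'$ is the element of $I'$ in the $K$-block of $x$. Since $a$ is constant on $K$-blocks, $a(t')=a(x)$. So $\theta_{u,v}(b)=a$.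

**Proof of (ii).** From $a=aba$ we get $\operatorname{rank}a\le\operatorname{rank}b$, and from $b=bab$ the reverse, so the ranks are equal; call the common rank $r$. Now $a(b(I))=aba(X)=a(X)=I$, so $|b(I)|\ge r$. As $b(I)\subseteq I'$ and $|I'|=r$, we get $b(I)=I'$, and $a$ maps the $r$-set $I'$ onto the $r$-set $I$, bijectively. So the $r$ points of $I'$ lie in $r$ different blocks of $K$, which has only $r$ blocks: $K\perp I'$. Exchanging the roles of $a$ and $b$ gives $K'\perp I$. So $v\sim u$.

If $y\in I$, say $y=a(x)$, then $ab(y)=aba(x)=a(x)=y$, and $b(y)\in I'$. So $b(y)=(a|_{I'})^{-1}(y)$. Given any $x\in X$, let $t$ be the element of $I$ in its $K'$-block. As $b$ is constant on $K'$-blocks, $b(x)=b(t)=(a|_{I'})^{-1}(t)$. This is the definition of $\theta_{v,u}(a)$. $\square$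

**Definition (loop-matching).** A loop-matching of $\mathcal V$ is a map $\psi:\mathcal V\to\mathcal V$ with $\psi^2=\mathrm{id}$ and $\psi(v)\sim v$ for all $v$. Equivalently, it is a partition of $\mathcal V$ into edges of $G$ and singletons from $L$.

*Example.* For $n=3$, $r=2$ we used above the loop-matching that pairs $(0,0)$ with $(1,1)$ and $(2,2)$ with $(0,1)$, and fixes the other five vertices.

**Theorem 3.** For each $1\le r\le n$: (a) $\mathcal V$ has a loop-matching; (b) for every $u\in L$ there is a loop-matching with $\psi(u)=u$; (c) for every edge $\{u,v\}$ of $G$ there is a loop-matching with $\psi(u)=v$.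

**Theorem 3 implies Theorems 1 and 2.** Choose a loop-matching $\psi$ for each rank and put $\phi(a)=\theta_{v,\psi(v)}(a)$ for $a\in H_v$. By Lemma 1(i), $\phi(a)\in V(a)$. Since $\phi(a)\in H_{\psi(v)}$ and $\psi(\psi(v))=v$, we get $\phi(\phi(a))=\theta_{\psi(v),v}\theta_{v,\psi(v)}(a)=a$. So $\phi$ is an involution matching, and it maps $H_v$ onto $H_{\psi(v)}$. With (a) in each rank this gives Theorem 1.

In Theorem 2, if $\phi(a)=b$ for a matching $\phi$, then $b\in V(a)$ by definition. Conversely let $b\in V(a)$, with $a\in H_v$ and $b\in H_u$. By Lemma 1(ii) the two classes have the same rank, $v\sim u$ and $b=\theta_{v,u}(a)$. In that rank take a loop-matching with $\psi(v)=u$: if $u=v$, then $v\in L$ and (b) provides it; if $u\ne v$, then $\{u,v\}$ is an edge and (c) provides it. In every other rank take any loop-matching. The resulting $\phi$ satisfies $\phi(a)=\theta_{v,u}(a)=b$. $\square$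

From here on only Theorem 3 remains, for one fixed $r$.

## Doubly stochastic weights and the trouble with odd cycles

A vertex $v=(K,I)$ has $|T(K)|\cdot|T(I)|$ vertices $u$ with $u\sim v$. Here $|T(I)|=r^{n-r}$, since each point outside $I$ chooses the block, named by its point of $I$, that it joins. But $|T(K)|=\pi(K)$ varies with $K$: for $n=4$, $r=2$ it is $3$ for block sizes $3,1$ and $4$ for block sizes $2,2$. So $G$ (with loops counted) is not regular. We make up for this with weights.

**Definition (the weights).** Put $c=\sum_{K\in T(I)}1/\pi(K)$ for $I\in Q$. This does not depend on $I$: a permutation $\sigma$ of $X$ with $\sigma(I)=I_1$ carries $T(I)$ bijectively to $T(I_1)$ and preserves block sizes. Also $c>0$, since $T(I)\neq\emptyset$. For $v=(K,I)$ and $u=(K',I')$ put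
$$w(v,u)=\frac1{c\,\pi(K)\,\pi(K')}\ \text{ if } v\sim u,\qquad w(v,u)=0\ \text{ otherwise},$$
and write $w(A,B)=\sum_{a\in A,\,b\in B}w(a,b)$ for $A,B\subseteq\mathcal V$, with $w(v,B)=w(\{v\},B)$.

*Example.* For $n=3$, $r=2$: $T(I_j)$ consists of two partitions with $\pi=2$, so $c=1$, and $w(v,u)=\frac14$ whenever $v\sim u$. For $n=4$, $r=2$, $I=\{0,1\}$: two of the four partitions separating $0$ from $1$ have $\pi=3$ and two have $\pi=4$, so $c=\frac23+\frac12=\frac76$.

The weights are symmetric, $w(v,v)>0$ exactly when $v\in L$, and every row sums to $1$. Indeed $u=(K',I')$ satisfies $u\sim v$ exactly when $I'\in T(K)$ and $K'\in T(I)$, and these two choices are independent, so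
$$w(v,\mathcal V)=\frac1{c\,\pi(K)}\,|T(K)|\sum_{K'\in T(I)}\frac1{\pi(K')}=\frac1{c\,\pi(K)}\cdot\pi(K)\cdot c=1. \tag{1}$$

**A first approach: straighten the cycles of a permutation.** For $A\subseteq\mathcal V$ let $\Gamma(A)$ be the set of $u$ with $u\sim v$ for some $v\in A$. By (1) and symmetry,
$$|A|=w(A,\mathcal V)=w(A,\Gamma(A))\le w(\mathcal V,\Gamma(A))=|\Gamma(A)|.$$
This is Hall's condition for the bipartite graph on two copies of $\mathcal V$ given by $\sim$, so there is a permutation $\psi$ of $\mathcal V$ with $\psi(v)\sim v$ for all $v$. (Through the bijections $\theta_{v,\psi(v)}$ it yields a permutation matching of $\mathcal T_n$.) Now try to turn $\psi$ into an involution cycle by cycle. A cycle $v_1\to v_2\to\dots\to v_m\to v_1$ with $m$ even splits into the pairs $\{v_1,v_2\},\{v_3,v_4\},\dots$. If $m$ is odd and the cycle contains a loop vertex, call that vertex $v_1$, fix it, and pair $\{v_2,v_3\},\{v_4,v_5\},\dots$.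

The approach stops at an odd cycle contained in $N$, and such cycles occur. For $n=3$, $r=2$, the permutation that fixes every loop vertex and sends $(0,0)\to(1,1)\to(2,2)\to(0,0)$ satisfies $\psi(v)\sim v$, and three vertices without loops cannot be paired among themselves. (On the level of maps this $\psi$ gives the single 6-cycle $[122]\to[202]\to[110]\to[211]\to[020]\to[001]\to[122]$, which does split into pairs, but those pairs no longer match $\mathcal H$-classes with $\mathcal H$-classes. Nothing in the argument controls such parities.)

Nor can symmetric weights with row sums $1$ settle the matter alone: a triangle with weight $\frac12$ on each edge and no loops has such weights, and it has no loop-matching. We have to use how $N$ is attached to $L$. The tool that isolates what is needed is Tutte's theorem.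

## Tutte's theorem with loops

A perfect matching of a graph is a set of edges that covers each vertex exactly once; an odd component is a component with an odd number of vertices.

**Tutte's 1-factor theorem.** A finite graph $G$ has a perfect matching if and only if for every vertex set $D$ the number of odd components of $G-D$ is at most $|D|$.

*Example.* A triangle has no perfect matching: take $D=\emptyset$; there is one odd component.

If $G$ has even order, the number of odd components of $G-D$ is congruent to $|D|$ modulo $2$, since $|D|$ plus the sizes of all components is even. So for a graph of even order without a perfect matching there is $D$ with at least $|D|+2$ odd components. This gain of one is used in the next lemma, whose purpose is to allow vertices of $L$ to stay single.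

**Lemma 2.** Let $G$ be a finite graph on $W$ and $L\subseteq W$. Suppose that $W$ cannot be partitioned into edges of $G$ and singletons from $L$. Then there is $D\subseteq W$ such that $G-D$ has at least $|D|+1$ components disjoint from $L$.

**Proof.** Put $Z=\emptyset$ if $|W|$ is even and $Z=\{z\}$, with a new vertex $z$, if $|W|$ is odd. Let $G^+$ be the graph on $W\cup Z$ obtained from $G$ by making $L\cup Z$ a clique. Its order is even.

Suppose $G^+$ had a perfect matching. Each matching edge is an edge of $G$ or lies inside $L\cup Z$. Keep the edges of $G$. From each of the others, which are not edges of $G$, take each end that lies in $L$ as a singleton, and forget $z$. This is a partition of $W$ into edges of $G$ and singletons from $L$, against the hypothesis. So $G^+$ has no perfect matching.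

By Tutte's theorem and parity there is $D^+\subseteq W\cup Z$ such that $G^+-D^+$ has at least $|D^+|+2$ odd components. The vertices of $L\cup Z$ outside $D^+$ are pairwise adjacent, so at most one of these components meets $L\cup Z$. The other components, at least $|D^+|+1$ of them, are disjoint from $L\cup Z$. Put $D=D^+\setminus Z$. The edges added to form $G^+$ lie inside $L\cup Z$, so at the vertices of such a component $C$ the graphs $G^+$ and $G$ have the same edges. Hence $C$ is connected in $G$ and its neighbors in $G$ outside $C$ lie in $D$; that is, $C$ is a component of $G-D$. Since $|D|\le|D^+|$, the lemma follows. $\square$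

So to prove Theorem 3(a) we must show that no set $D$ can leave $|D|+1$ or more components inside $N$. Here the weights enter: each vertex of $D$ has total weight $1$ to distribute. It is enough that every component inside $N$ takes total weight at least $1$ from $D$. The single fact to prove is therefore that every nonempty $C\subseteq N$ satisfies $w(C,\mathcal V\setminus C)\ge1$.

## Every set of non-loop vertices leaks weight at least $1$

To bound the leak of $C$ we compare, for a vertex $v\in N$, its total weight to $L$ with its heaviest single edge. This needs an upper bound for edge weights, hence a lower bound for $\pi$. If $K$ has block sizes $1+a_1,\dots,1+a_r$, then $\sum a_i=n-r$, and $\prod(1+a_i)\ge1+\sum a_i$ for $a_i\ge0$. So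
$$\pi(K)\ge n-r+1\qquad\text{for all }K\in P. \tag{2}$$

The next lemma shows that two different $r$-sets have enough common partitions, measured with the weights $1/\pi$.

**Lemma 3.** If $I\ne I'$ in $Q$, then
$$\sum_{K'\in T(I)\cap T(I')}\frac1{\pi(K')}\ge\frac1{n-r+1}.$$

**Proof.** Put $d=|I\setminus I'|=|I'\setminus I|\ge1$. Then $|I\cup I'|=r+d$; let $e=n-r-d\ge0$ be the number of points outside $I\cup I'$. Fix $y\in I\setminus I'$. For each bijection $\beta:I\setminus I'\to I'\setminus I$ let $K'_\beta$ have the blocks $\{x\}$ for $x\in I\cap I'$ and $\{x,\beta(x)\}$ for $x\in I\setminus I'$, with the $e$ remaining points added to the block of $y$. There are $(r-d)+d=r$ blocks, and each contains exactly one point of $I$ and exactly one point of $I'$. So $K'_\beta\in T(I)\cap T(I')$. We can recover $\beta(x)$ as the only point of $I'$ in the block of $x$, so the $d!$ partitions $K'_\beta$ are distinct. Their block sizes are $1$ ($r-d$ times), $2$ ($d-1$ times) and $2+e$ (once), so $\pi(K'_\beta)=2^{d-1}(2+e)$. Since $d!=2\cdot3\cdots d\ge2^{d-1}$, the sum is at least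
$$\frac{d!}{2^{d-1}(2+e)}\ge\frac1{2+e}\ge\frac1{e+d+1}=\frac1{n-r+1}.\qquad\square$$

*Example.* For $n=3$, $r=2$, the only common partition of $I_0$ and $I_1$ is $K_2$, and $1/\pi(K_2)=\frac12=1/(n-r+1)$: equality.

**Lemma 4.** For $v\in N$ put $\mu(v)=\max_u w(v,u)$. Then $w(v,L)\ge\mu(v)$.

**Proof.** Let $v=(K,I)$. By (2), each $w(v,u)$ is at most $\frac1{c\,\pi(K)(n-r+1)}$, so $\mu(v)$ is too. Now pick any $I'\in T(K)$. Since $v\in N$, $I\notin T(K)$, so $I'\ne I$. For each $K'\in T(I)\cap T(I')$ consider $u=(K',I')$. We have $K\perp I'$ and $K'\perp I$, so $u\sim v$; and $K'\perp I'$, so $u\in L$. By Lemma 3,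
$$w(v,L)\ge\frac1{c\,\pi(K)}\sum_{K'\in T(I)\cap T(I')}\frac1{\pi(K')}\ge\frac1{c\,\pi(K)(n-r+1)}\ge\mu(v).\qquad\square$$

Now consider a vertex $v$ in a set $C\subseteq N$ of size $m$. If $\mu(v)$ is small, the $m-1$ possible neighbors of $v$ inside $C$ cannot absorb all of its weight. If $\mu(v)$ is large, then by Lemma 4 the weight from $v$ to $L$, which is outside $C$, is large. The two bounds combine exactly.

**Lemma 5.** If $\emptyset\ne C\subseteq N$, then $w(C,\mathcal V\setminus C)\ge1$.

**Proof.** Let $m=|C|$ and $v\in C$, and write $\ell=w(v,\mathcal V\setminus C)$. Since $v\notin L$, $w(v,v)=0$, so $w(v,C)\le(m-1)\mu(v)$, and by (1)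
$$\ell=1-w(v,C)\ge1-(m-1)\mu(v).$$
Since $C\cap L=\emptyset$, Lemma 4 gives $\ell\ge w(v,L)\ge\mu(v)$. Adding the first bound to $m-1$ times the second,
$$m\ell\ge1-(m-1)\mu(v)+(m-1)\mu(v)=1.$$
So each of the $m$ vertices of $C$ has weight at least $1/m$ to the outside of $C$, and the sum over $C$ is at least $1$. $\square$

*Example.* For $n=3$, $r=2$ and $C=N$: each $(i,i)$ has two loop neighbors of weight $\frac14$, so $w(N,L)=\frac32\ge1$.

**The weight inequality.** Let $D\subseteq\mathcal V$ and let $C_1,\dots,C_k$ be components of $G-D$ disjoint from $L$. Then
$$|D|\ \ge\ k+\sum_{s\in D}w(s,L). \tag{3}$$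

**Proof.** All edges of $G$ that leave $C_i$ end in $D$, so $w(C_i,D)=w(C_i,\mathcal V\setminus C_i)\ge1$ by Lemma 5. The sets $C_1,\dots,C_k,L$ are pairwise disjoint. So by (1) and the symmetry of $w$,
$$|D|=\sum_{s\in D}w(s,\mathcal V)\ge\sum_{i=1}^kw(D,C_i)+\sum_{s\in D}w(s,L)\ge k+\sum_{s\in D}w(s,L).\qquad\square$$

## Proof of Theorem 3

In all three parts we assume that the desired loop-matching does not exist and let Lemma 2 produce many components inside $N$. The deficit $|D|-k$ that Lemma 2 allows grows from (a) to (c), and the term $\sum_{s\in D} w(s,L)$ in (3) has to make up for it.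

**Part (a): a loop-matching exists.** Suppose not. Lemma 2, applied to $G$ and $L$, gives $D$ such that $G-D$ has $k\ge|D|+1$ components disjoint from $L$. But (3) gives $|D|\ge k$, a contradiction.

**Part (b): a prescribed fixed loop vertex.** Let $u\in L$ and suppose no loop-matching fixes $u$. Then $\mathcal V\setminus\{u\}$ cannot be partitioned into edges of $G-u$ and singletons from $L\setminus\{u\}$. Lemma 2, applied to $G-u$ with loop set $L\setminus\{u\}$, gives $D'\subseteq\mathcal V\setminus\{u\}$. Put $D=D'\cup\{u\}$, so that $(G-u)-D'=G-D$. At least $|D'|+1=|D|$ components of $G-D$ are disjoint from $L\setminus\{u\}$, and hence from $L$, because they do not contain $u$. So (3) holds with $k\ge|D|$, and therefore $\sum_{s\in D}w(s,L)\le0$. But $u\in D\cap L$, so $w(u,L)\ge w(u,u)>0$, a contradiction.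

**Part (c), step 1: what Lemma 2 gives for a prescribed edge.** Let $\{u,v\}$ be an edge of $G$ and suppose no loop-matching has $\psi(u)=v$. Then $\mathcal V\setminus\{u,v\}$ cannot be partitioned into edges of $G-\{u,v\}$ and singletons from $L\setminus\{u,v\}$. Lemma 2 gives $D'\subseteq\mathcal V\setminus\{u,v\}$, and with $D=D'\cup\{u,v\}$ there are, as in (b),
$$k\ge|D'|+1=|D|-1\ge1$$
components $C_1,\dots,C_k$ of $G-D$ disjoint from $L$. By (3),
$$\sum_{s\in D}w(s,L)\le|D|-k\le1. \tag{4}$$
The vertices $u,v$ need not be loop vertices now, so the argument of (b) is not available. Instead we show that $D$ must contain many loop vertices, whose weight to $L$ adds up to more than $1$.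

**Part (c), step 2: loop vertices forced into $D$.** Since $k\ge1$, we may take $x=(K,I)\in C_1\subseteq N$. In particular $N\ne\emptyset$, so $r<n$. Put
$$\Lambda=\{(K',I'):\ I'\in T(K),\ K'\in T(I)\cap T(I')\}.$$
As in Lemma 4, every element of $\Lambda$ lies in $L$ and is adjacent to $x$. A neighbor of $x$ lies in $C_1$ or in $D$, and $C_1$ contains no loop vertex. So $\Lambda\subseteq D\cap L$. Moreover every $I'\in T(K)$ differs from $I$, because $x\in N$; so Lemma 3 applies to each such $I'$, and $\Lambda\ne\emptyset$.

**Part (c), step 3: a loop vertex has much weight to $L$.** We claim that for $s=(K_s,I_s)\in L$,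
$$w(s,L)>\frac1{\pi(K_s)}. \tag{5}$$
For each $K'\in T(I_s)$ the vertex $(K',I_s)$ lies in $L$, and $(K',I_s)\sim s$ because $K_s\perp I_s$ and $K'\perp I_s$. The total weight from $s$ to these vertices is
$$\frac1{c\,\pi(K_s)}\sum_{K'\in T(I_s)}\frac1{\pi(K')}=\frac1{\pi(K_s)}.$$
Further, $r<n$ and (2) give $\pi(K_s)\ge2$, so there is $I''\in T(K_s)$ with $I''\ne I_s$. The vertex $(K_s,I'')$ lies in $L$, is not among those counted, and satisfies $(K_s,I'')\sim s$, because $K_s\perp I_s$ and $K_s\perp I''$. It adds positive weight, which proves (5).

**Part (c), step 4: the contradiction.** By step 2, (5), Lemma 3 and (2), and since $|T(K)|=\pi(K)$,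
$$\sum_{s\in D}w(s,L)\ \ge\ \sum_{s\in\Lambda}w(s,L)\ >\ \sum_{I'\in T(K)}\ \sum_{K'\in T(I)\cap T(I')}\frac1{\pi(K')}\ \ge\ \frac{\pi(K)}{n-r+1}\ \ge\ 1.$$
The strict inequality uses $\Lambda\ne\emptyset$, and it is needed, because (4) allows the value $1$. This contradicts (4) and proves (c). $\blacksquare$

With Theorem 3 proved, Theorems 1 and 2 follow as shown above: $\mathcal T_n$ has an involution matching for every $n\ge1$, and the pairs that occur as $(a,\phi(a))$ for an involution matching $\phi$ permuting the $\mathcal H$-classes are exactly the pairs $(a,b)$ with $b\in V(a)$.
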